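\title{The scaling limit of frozen-boundary diffusion}

\begin{abstract}
In frozen-boundary diffusion a unit mass starts at the origin of $\mathbb Z$. At each step the leftmost $\alpha/2$ and the rightmost $\alpha/2$ of the mass stay in place, and the rest makes one step of the discrete heat equation. We prove that the mass distribution at time $t$, rescaled by $\sqrt t$, converges weakly for every $\alpha\in(0,1)$, which settles a conjecture posed in a paper of Florescu, Ganguly, Peres and Spencer. The limit is a Gaussian density truncated at $\pm q$ together with an atom of mass $\alpha/2$ at each of $\pm q$, where $q$ solves an explicit equation. The same holds for unequal frozen masses and for an arbitrary initial law. For the process started at the origin the boundary is at $q\sqrt t+O(1)$, and we give rates of convergence. The proof sums the equation for the tail function over time, which produces an order-preserving iteration, and compares this iteration with an explicit self-similar solution.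
\end{abstract}

\section{The process and the results}\label{sec:intro}

Fix $\kappa_-,\kappa_+>0$ with $\kappa_-+\kappa_+<1$, and let $\mu$ be a probability measure on $\mathbb Z$. The \emph{leftmost $\kappa_-$ of the mass} of $\mu$ is the measure $\lambda\le\mu$ of total mass $\kappa_-$ for which there is an integer $n$ with $\lambda$ supported on $(-\infty,n]$ and $\mu-\lambda$ supported on $[n,\infty)$. The \emph{rightmost $\kappa_+$ of the mass} is the measure $\rho\le\mu-\lambda$ of total mass $\kappa_+$ for which there is an integer $n'$ with $\rho$ supported on $[n',\infty)$ and $\mu-\lambda-\rho$ supported on $(-\infty,n']$. Both exist and are unique (Lemma~\ref{lem:tail}). We call $\lambda$ and $\rho$ \emph{frozen} and $f=\mu-\lambda-\rho$ \emph{free}; at the sites $n$ and $n'$ only part of the mass may be frozen. \emph{Frozen-boundary diffusion} with frozen masses $\kappa_\pm$ and initial law $\mu_0$ is the sequence of probability measures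
\begin{equation}\label{eq:step}
\mu_{t+1}=\lambda_t+\rho_t+f_t*\bigl(\tfrac12\delta_{-1}+\tfrac12\delta_1\bigr),\qquad t=0,1,2,\dots,
\end{equation}
where $\mu_t=\lambda_t+\rho_t+f_t$ is the decomposition above: the frozen mass stays, and the free mass at each site is split equally between the two neighbors. The boundaries of the process are
\[
\beta_t^+=\sup\{n\in\mathbb Z:\mu_t([n,\infty))\ge\kappa_+\},\qquad \beta_t^-=\inf\{n\in\mathbb Z:\mu_t((-\infty,n])\ge\kappa_-\}.
\]
For $\alpha\in(0,1)$, the process with $\kappa_-=\kappa_+=\alpha/2$ and $\mu_0=\delta_0$ is called FBD-$\alpha$. Its measures $\mu_t$ are symmetric (Lemma~\ref{lem:reflect}), and we write $\beta_t=\beta_t^+$.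

\begin{example}\label{ex:half}
Let $\alpha=\frac12$, so that $\frac14=\frac8{32}$ is frozen on each side. Applying \eqref{eq:step} five times gives the following values of $32\,\mu_t(\{n\})$.
\[
\begin{array}{c|ccccc|c}
 & n=-2 & -1 & 0 & 1 & 2 & \beta_t\\ \hline
t=0 & 0&0&32&0&0&0\\
t=1 & 0&8&16&8&0&1\\
t=2 & 0&16&0&16&0&1\\
t=3 & 4&8&8&8&4&1\\
t=4 & 6&8&4&8&6&1\\
t=5 & 9&4&6&4&9&2
\end{array}
\]
At $t=3$, for instance, the frozen mass on the right is $4$ at site $2$ and $4$ at site $1$; the free masses $4,8,4$ at $-1,0,1$ send $2$ to site $2$, $4$ to site $1$ and $2+2$ to site $0$. Freezing is not permanent: all the mass at site $1$ is frozen at $t=1$ and all of it is free at $t=5$. Mass piles up one site beyond the boundary until the pile reaches $8$, and then the boundary moves.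
\end{example}

The scale of the process can be read off from two conservation laws. Since $\frac12((n-1)+(n+1))=n$ and $\frac12((n-1)^2+(n+1)^2)=n^2+1$, a step preserves the mean and adds the free mass $1-\kappa_--\kappa_+$ to the second moment. Regard $\mu_t$ as a measure on $\mathbb R$ and define, for $t\ge1$ and Borel sets $A$,
\[
\tilde\mu_t(A)=\mu_t(\{y\sqrt t:y\in A\}).
\]
For $\mu_0=\delta_0$ we then have, exactly and for every $t\ge1$,
\begin{equation}\label{eq:moments}
\int y\,\tilde\mu_t(dy)=0,\qquad \int y^2\,\tilde\mu_t(dy)=1-\kappa_--\kappa_+ .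
\end{equation}
So the family $(\tilde\mu_t)$ is tight and has limit points for weak convergence, that is, convergence of $\int h\,d\tilde\mu_t$ for all bounded continuous $h$, written $\Rightarrow$. It is also known that for FBD-$\alpha$ there are $a_1,a_2>0$ and $t_1$, depending on $\alpha$, with $a_1\sqrt t<\beta_t<a_2\sqrt t$ for $t\ge t_1$; we do not use these bounds. Neither fact says that the limit point is unique. The following conjecture is posed in \cite{FGPS}.

\begin{quote}
\emph{For every $\alpha\in(0,1)$ there is a probability measure $\mu_\infty(\alpha)$ on $\mathbb R$ such that FBD-$\alpha$ satisfies $\tilde\mu_t\Rightarrow\mu_\infty(\alpha)$ as $t\to\infty$.}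
\end{quote}

One can guess the limit as follows; the guess is not used in the proofs. In Example~\ref{ex:half} the frozen mass on the right lies on the two sites $\beta_t^+$ and $\beta_t^++1$, and this is true in general (Lemma~\ref{lem:beyond}). If $\beta_t^\pm\approx\pm q_\pm\sqrt t$, the limit has atoms $\kappa_-$ at $-q_-$ and $\kappa_+$ at $q_+$. Between them the mass is free and should follow $\partial_tu=\frac12\partial_x^2u$. A solution $u=t^{-1/2}p(x/\sqrt t)$ satisfies $(p'+yp)'=0$. The mass that crosses the origin per unit time is $-p'(0)/(2t)$, which is integrable over large times only if $p'(0)=0$; hence $p'+yp=0$ and $p=ce^{-y^2/2}$. This suggests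
\begin{equation}\label{eq:limit}
\mu_\infty=\kappa_-\delta_{-q_-}+\kappa_+\delta_{q_+}+c\,e^{-y^2/2}\,\mathbf 1_{[-q_-,q_+]}(y)\,dy ,
\end{equation}
and three conditions are available for the three unknowns: total mass $1$ and the two identities \eqref{eq:moments}. Put $E_\pm=\kappa_\pm q_\pm-ce^{-q_\pm^2/2}$. If $\mu_\infty$ has mass $1$, then its mean is $E_+-E_-$ and, after one integration by parts, its second moment is $q_+E_++q_-E_-+1-\kappa_--\kappa_+$. So \eqref{eq:moments} forces $E_+=E_-=0$, and we arrive at the system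
\begin{equation}\label{eq:profile}
c\,e^{-q_\pm^2/2}=\kappa_\pm q_\pm,\qquad c\int_{-q_-}^{q_+}e^{-y^2/2}\,dy=1-\kappa_--\kappa_+ .
\end{equation}
It has exactly one solution $c,q_-,q_+>0$. Indeed, $r\mapsto re^{r^2/2}$ is an increasing bijection of $(0,\infty)$, so each $c>0$ determines $q_\pm(c)$ through the first two equations, continuous and increasing in $c$; then $c\mapsto c\int_{-q_-(c)}^{q_+(c)}e^{-y^2/2}dy$ is a continuous increasing bijection of $(0,\infty)$, and it takes the positive value $1-\kappa_--\kappa_+$ once. From now on $c,q_\pm$ denote this solution, $q=\max(q_-,q_+)$, and $\mu_\infty$ is the probability measure \eqref{eq:limit}.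

\begin{theorem}\label{thm:main}
Let $\kappa_\pm>0$, $\kappa_-+\kappa_+<1$ and $\mu_0=\delta_0$. Then $\tilde\mu_t\Rightarrow\mu_\infty$ as $t\to\infty$. In particular the conjecture holds for every $\alpha\in(0,1)$, with
\[
\mu_\infty(\alpha)=\frac\alpha2(\delta_{-q}+\delta_q)+\frac{\alpha q}2\,e^{(q^2-y^2)/2}\,\mathbf 1_{|y|\le q}\,dy ,
\]
where $q$ is the unique positive root of $\alpha qe^{q^2/2}\int_0^qe^{-y^2/2}dy=1-\alpha$.
\end{theorem}

The formula is \eqref{eq:profile} with $q_-=q_+=q$ and $c=\frac{\alpha q}2e^{q^2/2}$. As $\alpha\to0$ the root $q$ tends to infinity and $c=(1-\alpha)/(2\int_0^qe^{-y^2/2}dy)$ tends to $1/\sqrt{2\pi}$, the constant of the central limit theorem for simple random walk; as $\alpha\to1$ the root tends to $0$.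

The Wasserstein distance $W_1(\nu,\nu')\in[0,\infty]$ of probability measures on $\mathbb R$ is the infimum of $\mathbb E|X-X'|$ over all pairs of random variables with laws $\nu,\nu'$. We use two textbook facts:
\begin{equation}\label{eq:W1}
W_1(\nu,\nu')=\int_{\mathbb R}\bigl|\nu((y,\infty))-\nu'((y,\infty))\bigr|\,dy ,
\end{equation}
and, for compactly supported $\nu,\nu'$, Kantorovich--Rubinstein duality: $W_1(\nu,\nu')$ is the supremum of $|\int g\,d\nu-\int g\,d\nu'|$ over $1$-Lipschitz functions $g$.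

\begin{theorem}\label{thm:general}
Let $\kappa_\pm>0$, $\kappa_-+\kappa_+<1$, and let $\mu_0$ be any probability measure on $\mathbb Z$, with no moment or symmetry assumption. Then $\tilde\mu_t\Rightarrow\mu_\infty$. Moreover, for any two such processes $(\mu_t)$, $(\mu_t')$ with the same $\kappa_\pm$, the distance $W_1(\mu_t,\mu_t')$ is nonincreasing in $t$.
\end{theorem}

The quantitative results come from one estimate, on the object that carries the whole proof. Let $L=\mathbb Z+\frac12$, let
\[
\Psi(s)=\min\bigl(\max(s,\kappa_+),1-\kappa_-\bigr)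
\]
be the function that clips a real number to $[\kappa_+,1-\kappa_-]$, and let $F_t(x)=\mu_t((x,\infty))$ for $x\in L$ and $\Phi(y)=\mu_\infty((y,\infty))$ for $y\in\mathbb R$ be the tail functions. Define
\begin{equation}\label{eq:wW}
w_t(x)=\sum_{s=0}^{t-1}\Psi(F_s(x))\quad(x\in L),\qquad W_t(x)=\int_0^t\Psi\bigl(\Phi(x/\sqrt s)\bigr)\,ds\quad(x\in\mathbb R),
\end{equation}
with $w_0=W_0=0$. When a function on $L$ is involved, $\|\cdot\|_\infty$ is the supremum over $L$.

\begin{theorem}\label{thm:rates}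
Let $\mu_0=\delta_0$. There is $C=C(\kappa_-,\kappa_+)$ such that for all $t\ge1$:
\begin{itemize}
\item[(a)] $\|w_t-W_t\|_\infty\le C$;
\item[(b)] $|\beta_t^+-q_+\sqrt t|\le C$ and $|\beta_t^-+q_-\sqrt t|\le C$, and the order $O(1)$ is optimal;
\item[(c)] $\bigl|\int g\,d\tilde\mu_t-\int g\,d\mu_\infty\bigr|\le\frac Ct\sup_{[-C,C]}|g'''|$ for all $g\in C^3(\mathbb R)$;
\item[(d)] $W_1(\tilde\mu_t,\mu_\infty)\le Ct^{-1/3}$.
\end{itemize}
In particular, $\beta_t=q\sqrt t+O(1)$ for FBD-$\alpha$.
\end{theorem}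

Section~\ref{sec:tail} shows that $w_{t+1}=S(w_t)$ for a map $S$ that preserves order and does not increase sup-norm distances. Section~\ref{sec:selfsim} shows that $W_t$, slightly corrected, is an approximate orbit of $S$ with one-step error $O(t^{-1/2})$. Adding up the errors gives $w_t-W_t=O(\sqrt t)$, small against the size $t$ of these functions, and this proves Theorem~\ref{thm:main} in Section~\ref{sec:conv}. Section~\ref{sec:general} removes the dependence on $\mu_0$ by an $\ell^1$ contraction. Section~\ref{sec:barrier} improves $O(\sqrt t)$ to $O(1)$ with a barrier, and Section~\ref{sec:rates} deduces (b)--(d).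

\section{The tail equation and an order-preserving iteration}\label{sec:tail}

The sites at which mass is frozen depend on all of $\mu_t$, so \eqref{eq:step} is not a local rule. It becomes one for the tail function, because a unit of mass is frozen exactly when the mass to its right is below $\kappa_+$ or above $1-\kappa_-$. For a function $h$ on $L$ or on $\mathbb R$ write $\Delta h(x)=h(x+1)-2h(x)+h(x-1)$.

\begin{lemma}\label{lem:tail}
For every initial law $\mu_0$ the measures $\lambda_t,\rho_t$ exist and are unique, $f_t((x,\infty))=\Psi(F_t(x))-\kappa_+$ for $x\in L$, and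
\begin{equation}\label{eq:tail}
F_{t+1}=F_t+\tfrac12\Delta\Psi(F_t)\quad\text{on }L .
\end{equation}
\end{lemma}

\begin{proof}
Drop the index $t$. To construct $\lambda$, let $n$ be the least integer with $\mu((-\infty,n])\ge\kappa_-$, let $\lambda=\mu$ on the sites below $n$, and give $\lambda$ the missing mass at $n$. Now let $\lambda$ be any measure as in the definition, with its integer $n$. For $j<n$, $\lambda$ and $\mu$ agree on $(-\infty,j]$, so $\lambda((-\infty,j])=\mu((-\infty,j])\le\kappa_-$. For $j\ge n$, $\lambda((-\infty,j])=\kappa_-\le\mu((-\infty,j])$. In both cases $\lambda((-\infty,j])=\min(\mu((-\infty,j]),\kappa_-)$, which determines $\lambda$. So $\lambda$ has tail $\kappa_--\min(1-F,\kappa_-)=\max(F-1+\kappa_-,0)$, and $\mu-\lambda$ has tail $\min(F,1-\kappa_-)$. The measure $\mu-\lambda$ has total mass $1-\kappa_->\kappa_+$, and the mirror image of the argument shows that $\rho$ exists, is unique and has tail $\min(F,1-\kappa_-,\kappa_+)=\min(F,\kappa_+)$. Hence $f$ has tail $\min(F,1-\kappa_-)-\min(F,\kappa_+)$.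 This equals $0$, $F-\kappa_+$, $1-\kappa_--\kappa_+$ for $F\le\kappa_+$, $\kappa_+\le F\le1-\kappa_-$, $F\ge1-\kappa_-$, which is $\Psi(F)-\kappa_+$ in each case.

Finally $\mu_{t+1}=\mu_t-f_t+f_t*(\frac12\delta_{-1}+\frac12\delta_1)$, and the tail of the last term at $x$ is the average of the tails of $f_t$ at $x-1$ and $x+1$. The constant $\kappa_+$ disappears under $\Delta$, and \eqref{eq:tail} follows.
\end{proof}

Equation \eqref{eq:tail} is a discrete form of $\partial_tF=\frac12\partial_x^2\Psi(F)$, a Stefan problem: $F$ diffuses where $\kappa_+<F<1-\kappa_-$, and the edges of that region are free boundaries. We use repeatedly that $\Psi(s)$ and $s-\Psi(s)$ are both nondecreasing, so that $\Psi$ is $1$-Lipschitz.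

One would like to compare $F_t(x)$ with $\Phi(x/\sqrt t)$, but the sup norm is unsuited to this. The function $\Phi$ jumps by $\kappa_+$ at $q_+$, so a boundary misplaced by a few sites already costs an error of order $\kappa_+$. Also, \eqref{eq:tail} can increase sup-norm distances: if $F(x)<\kappa_+<F(x-1)<1-\kappa_-$, then raising $F$ by a small $\varepsilon$ at $x-1$ and $x$ raises the new value at $x$ by $\frac32\varepsilon$. Both obstacles disappear after summation over time. From now until Section~\ref{sec:general}, $\mu_0=\delta_0$ and $F_0=\mathbf 1_{x<0}$. Summing \eqref{eq:tail} gives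
\begin{equation}\label{eq:Fw}
F_t=F_0+\tfrac12\Delta w_t ,
\end{equation}
so $w_t$ determines $F_t$, and $w_{t+1}=w_t+\Psi(F_t)$ becomes a closed recursion:
\begin{equation}\label{eq:S}
w_{t+1}=S(w_t),\qquad S(v):=v+\Psi\bigl(F_0+\tfrac12\Delta v\bigr)\quad\text{for }v:L\to\mathbb R .
\end{equation}
By Lemma~\ref{lem:tail}, $w_t(n-\frac12)-w_t(n+\frac12)=\sum_{s<t}f_s(\{n\})$ is the total mass that site $n$ has sent out before time $t$. Writing $m(x)=\frac12(v(x-1)+v(x+1))$ and moving $v(x)$ inside the clip, we get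
\begin{equation}\label{eq:Sclip}
S(v)(x)=\min\Bigl(\max\bigl(F_0(x)+m(x),\,v(x)+\kappa_+\bigr),\,v(x)+1-\kappa_-\Bigr).
\end{equation}
In words: $v(x)$ tries to move to the neighbor average plus the source $F_0(x)$, but must rise by at least $\kappa_+$ and at most $1-\kappa_-$.

\begin{example}\label{ex:halfw}
For $\alpha=\frac12$ the clip interval is $[\frac4{16},\frac{12}{16}]$. Example~\ref{ex:half} and \eqref{eq:wW} give the values of $16F_t(x)$ (left) and $16w_t(x)$ (right):
\[
\begin{array}{c|cccc|cccc}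
 & x=-\frac32&-\frac12&\frac12&\frac32& x=-\frac32&-\frac12&\frac12&\frac32\\[2pt] \hline
t=0&16&16&0&0&0&0&0&0\\
t=1&16&12&4&0&12&12&4&4\\
t=2&16&8&8&0&24&24&8&8\\
t=3&14&10&6&2&36&32&16&12\\
t=4&13&9&7&3&48&42&22&16
\end{array}
\]
Further out, $16w_t=12t$ on the left and $16w_t=4t$ on the right. In these units \eqref{eq:Sclip} produces $w_4$ from $w_3$ without reference to $F_3$. At $x=\frac12$ the target $0+\frac12(32+12)=22$ lies in the window $[16+4,16+12]$, so the new value is $22$. At $x=\frac32$ the target $\frac12(16+12)=14$ is below the window $[16,24]$, so the new value is $16$. At $x=-\frac32$ the target $16+\frac12(36+32)=50$ is above the window $[40,48]$, so the new value is $48$. If every entry of $w_3$ is changed by at most $\varepsilon$, then every target and every window end moves by at most $\varepsilon$, and so does the outcome. This is the next lemma.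
\end{example}

\begin{lemma}\label{lem:mono}
Let $v,v':L\to\mathbb R$. If $v\le v'$ then $S(v)\le S(v')$. For every constant $\varepsilon$, $S(v+\varepsilon)=S(v)+\varepsilon$. Consequently $\|S(v)-S(v')\|_\infty\le\|v-v'\|_\infty$.
\end{lemma}

\begin{proof}
The three arguments in \eqref{eq:Sclip} are nondecreasing in $v$ and increase by $\varepsilon$ when $\varepsilon$ is added to $v$; minima and maxima keep both properties. If $\varepsilon=\|v-v'\|_\infty<\infty$, then $v\le v'+\varepsilon$ gives $S(v)\le S(v')+\varepsilon$, and the roles of $v,v'$ can be exchanged.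
\end{proof}

So any sequence $v_t$ that almost satisfies $v_{t+1}=S(v_t)$ stays close to $w_t$, with errors that add up and are never amplified. It remains to show that $W_t$ gives such a sequence.

\section{The self-similar solution}\label{sec:selfsim}

Put $\Pi=\Psi(\Phi)$, $F_t^*(x)=\Phi(x/\sqrt t)$ for $t>0$, $F_0^*=\mathbf 1_{x<0}$, and $b_t=q_+\sqrt t$. The tail $\Phi$ equals $1$ on $(-\infty,-q_-)$, equals $\kappa_++\int_y^{q_+}ce^{-r^2/2}dr$ on $[-q_-,q_+)$, where it decreases from $1-\kappa_-$ toward $\kappa_+$, and equals $0$ on $[q_+,\infty)$. The clip removes both jumps: $\Pi$ is continuous, $\Pi=1-\kappa_-$ on $(-\infty,-q_-]$, $\Pi=\kappa_+$ on $[q_+,\infty)$, and $\Pi'=-ce^{-y^2/2}$ on $(-q_-,q_+)$. In particular $\Pi$ is $c$-Lipschitz.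

Inserting $F=\Phi(x/\sqrt t)$ in $\partial_tF=\frac12\partial_x^2\Psi(F)$ gives, formally, $\Pi''=-y\Phi'=y\mu_\infty$. This identity does hold in the weak sense: for $\varphi\in C_c^\infty(\mathbb R)$, two integrations by parts give
\begin{align}
\int\varphi''\,\Pi\,dy&=c\int_{-q_-}^{q_+}\varphi'(y)e^{-y^2/2}dy\notag\\
&=ce^{-q_+^2/2}\varphi(q_+)-ce^{-q_-^2/2}\varphi(-q_-)+\int_{-q_-}^{q_+}\varphi(y)\,y\,ce^{-y^2/2}dy=\int\varphi(y)\,y\,\mu_\infty(dy).\label{eq:Pi}
\end{align}
The last equality is the place where the relations $ce^{-q_\pm^2/2}=\kappa_\pm q_\pm$ enter the proof.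

We pass between measures and tails by the following formula. Let $\nu$ be a probability measure on $\mathbb R$ and $\gamma\in C^1(\mathbb R)$, where $\nu$ or $\gamma'$ has compact support. Integrating $\gamma(r)-\gamma(0)=\int\gamma'(y)(\mathbf 1_{y<r}-\mathbf 1_{y<0})dy$ against $\nu(dr)$ gives
\begin{equation}\label{eq:layer}
\int\gamma\,d\nu-\gamma(0)=\int\gamma'(y)\bigl(\nu((y,\infty))-\mathbf 1_{y<0}\bigr)dy .
\end{equation}
If $\nu$ lives on $\mathbb Z$, the bracket is constant on each interval $[x-\frac12,x+\frac12)$, $x\in L$, so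
\begin{equation}\label{eq:layerL}
\int\gamma\,d\nu-\gamma(0)=\sum_{x\in L}\eta(x)\bigl(\nu((x,\infty))-\mathbf 1_{x<0}\bigr),\qquad\eta(x)=\gamma(x+\tfrac12)-\gamma(x-\tfrac12).
\end{equation}
A function is $C^{1,1}$ if it is $C^1$ with Lipschitz derivative; then its second derivative exists almost everywhere and Taylor's formula with integral remainder of order two holds. Part (i) of the next lemma is the continuous counterpart of \eqref{eq:Fw}.

\begin{lemma}\label{lem:W}
Let $t>0$.
\begin{itemize}
\item[(i)] $W_t$ is $C^{1,1}$ and $W_t''=2(F_t^*-\mathbf 1_{x<0})$ almost everywhere.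
\item[(ii)] $W_t=\kappa_+t$ on $[b_t,\infty)$ and $W_t=(1-\kappa_-)t$ on $(-\infty,-q_-\sqrt t\,]$.
\item[(iii)] $W_t(x)-\kappa_+t\ge\kappa_+(b_t-x)^2$ for $0\le x\le b_t$, and $(1-\kappa_-)t-W_t(x)\le\bigl((x+q_-\sqrt t)^+\bigr)^2$ for $x\le0$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) $W_t(x)=\int_0^t\Pi(x/\sqrt s)\,ds$ is continuous by dominated convergence. Let $\zeta\in C_c^\infty(\mathbb R)$, let $Z$ be a primitive of $\zeta$, and let $s>0$. Substitute $x=\sqrt s\,r$ and apply \eqref{eq:Pi} to $\varphi(r)=\zeta(\sqrt s\,r)$, for which $\varphi''(r)=s\zeta''(\sqrt s\,r)$: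
\[
\int\zeta''(x)\Pi(x/\sqrt s)\,dx=\frac1{\sqrt s}\int\varphi''\Pi\,dr=\frac1{\sqrt s}\int\zeta(\sqrt s\,r)\,r\,\mu_\infty(dr)=2\frac d{ds}\int Z(\sqrt s\,r)\,\mu_\infty(dr).
\]
Integrate over $s\in(0,t)$ and apply \eqref{eq:layer} to the image of $\mu_\infty$ under $r\mapsto\sqrt t\,r$, whose tail is $F_t^*$:
\[
\int\zeta''W_t\,dx=2\Bigl[\int Z(\sqrt t\,r)\,\mu_\infty(dr)-Z(0)\Bigr]=\int\zeta\cdot2(F_t^*-\mathbf 1_{x<0})\,dx .
\]
Let $P$ be a second primitive of the bounded function $2(F_t^*-\mathbf 1_{x<0})$; it is $C^{1,1}$. Then $W_t-P$ is continuous and $\int\zeta''(W_t-P)\,dx=0$ for all $\zeta\in C_c^\infty$, and such a function is affine.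

(ii) If $x\ge b_t$ and $s\le t$ then $x/\sqrt s\ge q_+$ and $\Pi(x/\sqrt s)=\kappa_+$; if $x\le-q_-\sqrt t$ then $x/\sqrt s\le-q_-$ and $\Pi(x/\sqrt s)=1-\kappa_-$.

(iii) By (i) and (ii), $V=W_t-\kappa_+t$ has $V(b_t)=V'(b_t)=0$ and $V''=2F_t^*\ge2\kappa_+$ on $(0,b_t)$, so $V(x)=\int_x^{b_t}(y-x)V''(y)\,dy\ge\kappa_+(b_t-x)^2$. The function $U=(1-\kappa_-)t-W_t$ vanishes with its derivative on $(-\infty,-q_-\sqrt t\,]$, and $U''=2(1-F_t^*)\le2$ on $(-\infty,0)$, so $U(x)=\int_{-q_-\sqrt t}^x(x-y)U''(y)\,dy\le(x+q_-\sqrt t)^2$ for $-q_-\sqrt t\le x\le0$.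
\end{proof}

To apply $S$ to $W_t$ we need $\Delta W_t$ instead of $W_t''$. Let $k(h)=(1-|h|)^+$, an even probability density on $[-1,1]$ with $\int hk(h)\,dh=0$ and $\int h^2k(h)\,dh=\frac16$. Adding the expansions $\phi(x\pm1)=\phi(x)\pm\phi'(x)+\int_0^1(1-h)\phi''(x\pm h)\,dh$ gives
\begin{equation}\label{eq:kernel}
\Delta\phi=k*\phi''\qquad\text{for }\phi\in C^{1,1}.
\end{equation}
With $G_t=k*F_t^*$, Lemma~\ref{lem:W}(i) yields, for all $t\ge0$,
\begin{equation}\label{eq:DW}
\tfrac12\Delta W_t=G_t-G_0 .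
\end{equation}
Thus $F_0+\frac12\Delta W_t=G_t+(F_0-G_0)$, and the last term is not zero. We have $G_0(x)=\int_x^\infty k$, which on $L$ equals $1$ for $x\le-\frac32$, $\frac78$ at $-\frac12$, $\frac18$ at $\frac12$ and $0$ for $x\ge\frac32$. So $F_0-G_0$ equals $\frac18$ at $-\frac12$, $-\frac18$ at $\frac12$, and $0$ elsewhere. Left alone, this term would enter every step with size $\frac18$, and $t$ such errors are too many. But it is the Laplacian of a bounded function: $\sigma=\frac14\mathbf 1_{x>0}$ has $\frac12\Delta\sigma(-\frac12)=\frac18$, $\frac12\Delta\sigma(\frac12)=-\frac18$ and $\Delta\sigma=0$ elsewhere on $L$. We therefore set $\widehat W_t=W_t-\sigma$ on $L$. Then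
\begin{equation}\label{eq:hatW}
F_0+\tfrac12\Delta\widehat W_t=G_t,\qquad S(\widehat W_t)=\widehat W_t+\Psi(G_t),\qquad\widehat W_{t+1}=\widehat W_t+H_t ,
\end{equation}
where $H_t(x)=\int_t^{t+1}\Pi(x/\sqrt s)\,ds$. The one-step error of $\widehat W_t$ as an orbit of $S$ is $\Psi(G_t)-H_t$: the first term averages the profile over space before clipping, the second averages it over time after clipping. Both are close to $\Pi(x/\sqrt t)$.

\begin{lemma}\label{lem:cons}
For $t\ge1$ and $x\in L$,
\[
|H_t(x)-\Pi(x/\sqrt t)|\le\frac{cq}{2t},\qquad|\Psi(G_t(x))-\Pi(x/\sqrt t)|\le\frac c{\sqrt t}.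
\]
\end{lemma}

\begin{proof}
The function $s\mapsto\Pi(x/\sqrt s)$ is Lipschitz on $[t,t+1]$. Where $x/\sqrt s\notin[-q_-,q_+]$ its derivative is $0$, and where $x/\sqrt s\in(-q_-,q_+)$ its derivative is at most $c|x|/(2s^{3/2})\le cq/(2s)\le cq/(2t)$ in absolute value. This gives the first bound. For the second, $G_t(x)$ is an average of the nonincreasing function $F_t^*$ over $[x-1,x+1]$, so $\Phi(\frac{x+1}{\sqrt t})\le G_t(x)\le\Phi(\frac{x-1}{\sqrt t})$. Applying the nondecreasing function $\Psi$ places $\Psi(G_t(x))$ between $\Pi(\frac{x+1}{\sqrt t})$ and $\Pi(\frac{x-1}{\sqrt t})$, and both are within $c/\sqrt t$ of $\Pi(x/\sqrt t)$.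
\end{proof}

The jumps of $\Phi$ do no harm in the second bound, since $S$ sees $G_t$ only through $\Psi$.

\section{Convergence from a point mass}\label{sec:conv}

Let $d_t=w_t-W_t$ on $L$.

\begin{proposition}\label{prop:sqrt}
There is $C_0=C_0(\kappa_-,\kappa_+)$ with $\|d_t\|_\infty\le C_0\sqrt t$ for all $t\ge1$.
\end{proposition}

\begin{proof}
By \eqref{eq:S}, \eqref{eq:hatW} and Lemma~\ref{lem:mono},
\[
\|w_{s+1}-\widehat W_{s+1}\|_\infty\le\|S(w_s)-S(\widehat W_s)\|_\infty+\|\Psi(G_s)-H_s\|_\infty\le\|w_s-\widehat W_s\|_\infty+\|\Psi(G_s)-H_s\|_\infty .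
\]
The last term is at most $1$ for $s=0$, as both functions take values in $[0,1]$, and at most $(c+\frac{cq}2)s^{-1/2}$ for $s\ge1$ by Lemma~\ref{lem:cons}. Since $\|w_0-\widehat W_0\|_\infty=\|\sigma\|_\infty=\frac14$ and $\sum_{s=1}^{t-1}s^{-1/2}\le2\sqrt t$, we get $\|d_t\|_\infty\le\frac14+\frac14+1+(2c+cq)\sqrt t$.
\end{proof}

The measure $\mu_t$ is obtained from $w_t$ by three discrete differentiations, two in \eqref{eq:Fw} and one from the tail to the measure. A sup-norm bound on $d_t$ says little about these differences site by site. Against a smooth test function, however, the differences can be moved onto the test function, where each gains a factor $t^{-1/2}$.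

\begin{lemma}\label{lem:transfer}
Let $t\ge1$, $g\in C^3(\mathbb R)$, $\gamma(x)=g(x/\sqrt t)$ and $\eta(x)=\gamma(x+\frac12)-\gamma(x-\frac12)$. Then $d_t$ has finite support,
\[
\Bigl|\int g\,d\tilde\mu_t-\int g\,d\mu_\infty-\frac12\sum_{x\in L}d_t(x)\Delta\eta(x)\Bigr|\le\frac q{3t}\sup_{[-q-2,\,q+2]}|g'''| ,
\]
and $|\Delta\eta(x)|\le t^{-3/2}\sup\{|g'''(y/\sqrt t)|:|y-x|\le\frac32\}$.
\end{lemma}

\begin{proof}
Mass moves by at most one site per step, so $\mu_s$ is supported on $[-s,s]$. Hence $w_t(x)=\kappa_+t$ for $x>t$ and $w_t(x)=(1-\kappa_-)t$ for $x<-t$, and $d_t$ has finite support by Lemma~\ref{lem:W}(ii). By \eqref{eq:Fw} and \eqref{eq:DW}, $F_t-F_0=G_t-G_0+\frac12\Delta d_t$. Apply \eqref{eq:layerL} to $\nu=\mu_t$ and sum by parts, $\sum\eta\,\Delta d_t=\sum d_t\Delta\eta$: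
\[
\int g\,d\tilde\mu_t-g(0)=\sum_{x\in L}\eta(x)(G_t-G_0)(x)+\frac12\sum_{x\in L}d_t(x)\Delta\eta(x).
\]
Let $u=F_t^*-\mathbf 1_{y<0}$, which satisfies $|u|\le1$ and vanishes outside $[-q\sqrt t,q\sqrt t]$. Since $G_t-G_0=k*u$, the first sum equals $\int u(y)\bar\eta(y)\,dy$ with
\[
\bar\eta(y)=\sum_{x\in L}k(x-y)\eta(x)=\sum_{x\in L}k(x-y)\int_{-1/2}^{1/2}\gamma'(x+r)\,dr .
\]
Fix $y$ and let $y-\tau$ and $y+1-\tau$, with $\tau\in[0,1)$, be the points of $L$ around it. Their weights $k(x-y)$ are $1-\tau$ and $\tau$, and all other weights vanish. So the displacement $x-y$ has mean $0$ and second moment $\tau(1-\tau)\le\frac14$, while $r$ has mean $0$ and second moment $\frac1{12}$. Thus $\bar\eta(y)$ is an average of $\gamma'(y+h)$ over displacements $|h|\le\frac32$ of mean $0$ and second moment at most $\frac13$, and Taylor's formula gives $|\bar\eta(y)-\gamma'(y)|\le\frac16\sup_{[y-3/2,\,y+3/2]}|\gamma'''|$. By \eqref{eq:layer}, $\int u\gamma'\,dy=\int g\,d\mu_\infty-g(0)$. As $\gamma'''(y)=t^{-3/2}g'''(y/\sqrt t)$,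 replacing $\bar\eta$ by $\gamma'$ costs at most $2q\sqrt t\cdot\frac16t^{-3/2}\sup_{[-q-2,q+2]}|g'''|$.

For the last claim, $\eta''(y)=\int_{-1/2}^{1/2}\gamma'''(y+r)\,dr$, and $\Delta\eta(x)$ is an average of $\eta''$ over $[x-1,x+1]$ by \eqref{eq:kernel}.
\end{proof}

We recall that if $\nu_t,\nu$ are \emph{probability} measures on $\mathbb R$ and $\int g\,d\nu_t\to\int g\,d\nu$ for all $g\in C_c^\infty(\mathbb R)$, then $\nu_t\Rightarrow\nu$. Indeed, the convergence extends to $g\in C_c(\mathbb R)$ by uniform approximation; and if $h$ is bounded and continuous and $\chi\in C_c^\infty$ has $0\le\chi\le1$ and $\int\chi\,d\nu>1-\varepsilon$, then $h\chi\in C_c$ and $\int|h-h\chi|\,d\nu_t\le\varepsilon\sup|h|$ for large $t$, and also for $\nu$.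

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $g\in C_c^\infty(\mathbb R)$ be supported in $[-R,R]$. In Lemma~\ref{lem:transfer}, $\Delta\eta(x)=0$ unless $|x|\le R\sqrt t+\frac32$, which holds for at most $2R\sqrt t+4$ sites. By Proposition~\ref{prop:sqrt},
\[
\Bigl|\int g\,d\tilde\mu_t-\int g\,d\mu_\infty\Bigr|\le\Bigl(\frac q{3t}+\frac12(2R\sqrt t+4)\,C_0\sqrt t\;t^{-3/2}\Bigr)\sup|g'''|\longrightarrow0 .
\]
Since $\mu_\infty$ has total mass $1$ by the last equation of \eqref{eq:profile}, $\tilde\mu_t\Rightarrow\mu_\infty$.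
\end{proof}

\section{Arbitrary initial laws}\label{sec:general}

The assumption $\mu_0=\delta_0$ was used to write $F_0-G_0$ as the Laplacian of a bounded function and to give $d_t$ finite support. For a general $\mu_0$ we compare the process with the one started at $\delta_0$, directly in \eqref{eq:tail}. That equation can increase sup-norm distances, but it has conservation form, and the norm that suits it is $\ell^1$.

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $F_t,F_t'$ be the tails of two processes, $e_t=F_t-F_t'$ and $D_t=\Psi(F_t)-\Psi(F_t')$. By \eqref{eq:tail},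
\[
e_{t+1}(x)=\bigl(e_t(x)-D_t(x)\bigr)+\tfrac12\bigl(D_t(x-1)+D_t(x+1)\bigr).
\]
Since $\Psi(s)$ and $s-\Psi(s)$ are nondecreasing, $D_t(x)$ and $e_t(x)-D_t(x)$ both have the sign of $e_t(x)$ or vanish. Hence $|e_t-D_t|=|e_t|-|D_t|$, in particular $|D_t|\le|e_t|$, and
\begin{equation}\label{eq:l1}
|e_{t+1}(x)|\le|e_t(x)|-|D_t(x)|+\tfrac12\bigl(|D_t(x-1)|+|D_t(x+1)|\bigr).
\end{equation}
By \eqref{eq:W1}, $W_1(\mu_t,\mu_t')=\sum_{x\in L}|e_t(x)|$. If this is infinite, then $W_1(\mu_{t+1},\mu'_{t+1})\le W_1(\mu_t,\mu_t')$ holds trivially. If it is finite, then $\sum|D_t|<\infty$, and in the sum of \eqref{eq:l1} over $x$ the terms with $D_t$ cancel. This proves the second statement.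

If $\mu_0$ has a finite first moment, this already gives $W_1(\tilde\mu_t,\tilde\mu_t')\le t^{-1/2}W_1(\mu_0,\delta_0)\to0$ for $\mu_0'=\delta_0$. Without moments the distance may be infinite, so we localize to the scale of interest with a weight. Fix an integer $T\ge1$ and let $\varepsilon=T^{-1/2}$, $\zeta(x)=e^{-\varepsilon|x|}$. For $|x|\ge\frac32$ we have $\zeta(x-1)+\zeta(x+1)=2\cosh(\varepsilon)\zeta(x)$, and for $|x|=\frac12$ the left side is $e^{-\varepsilon/2}+e^{-3\varepsilon/2}\le e^{\varepsilon/2}+e^{-3\varepsilon/2}=2\cosh(\varepsilon)\zeta(x)$. So $\frac12\Delta\zeta\le(\cosh\varepsilon-1)\zeta\le\varepsilon^2\zeta$ on $L$, where the last inequality holds for $\varepsilon\le1$ by the power series of $\cosh$. Multiply \eqref{eq:l1} by $\zeta$ and sum; all series converge since $|e_t|,|D_t|\le1$, and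
\[
\sum\zeta|e_{t+1}|\le\sum\zeta|e_t|+\sum\tfrac12(\Delta\zeta)|D_t|\le\Bigl(1+\frac1T\Bigr)\sum\zeta|e_t| .
\]
After $T$ steps, $\sum\zeta|e_T|\le\exp(1)\sum\zeta|e_0|$. Now $e_0(x)\to0$ as $|x|\to\infty$, because $F_0,F_0'$ are tails of probability measures. Given $\delta>0$, choose an integer $N$ with $|e_0(x)|\le\delta$ for $|x|>N$. Since $\sum_{x\in L}e^{-\varepsilon|x|}=1/\sinh(\varepsilon/2)\le2\sqrt T$, we have $\sum\zeta|e_0|\le2N+2\delta\sqrt T$. Therefore
\begin{equation}\label{eq:weighted}
T^{-1/2}\sum_{x\in L}e^{-|x|/\sqrt T}|e_T(x)|\longrightarrow0\qquad(T\to\infty).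
\end{equation}
Take $\mu_0'=\delta_0$ and $g\in C_c^\infty(\mathbb R)$ supported in $[-R,R]$. By \eqref{eq:layerL} with $\gamma(x)=g(x/\sqrt T)$, we have $\int g\,d\tilde\mu_T-\int g\,d\tilde\mu_T'=\sum\eta\,e_T$. Here $|\eta|\le T^{-1/2}\sup|g'|$, and $\eta(x)=0$ unless $|x|\le R\sqrt T+\frac12$, where $1\le e^{R+1/2}e^{-|x|/\sqrt T}$. So $\sum\eta\,e_T\to0$ by \eqref{eq:weighted}, and $\int g\,d\tilde\mu_T\to\int g\,d\mu_\infty$ by Theorem~\ref{thm:main}. As recalled in Section~\ref{sec:conv}, this gives $\tilde\mu_T\Rightarrow\mu_\infty$.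
\end{proof}

\section{A barrier: the error in $w_t$ is bounded}\label{sec:barrier}

From now on $\mu_0=\delta_0$ again. To improve Proposition~\ref{prop:sqrt} we must look at where the one-step error $\Psi(G_t)-H_t$ occurs and at its sign. We seek an upper bound for $w_t$, so only a positive error is harmful.

\emph{In the bulk}, at distance more than $1$ from both boundaries, $F_t^*$ is smooth with second derivative $O(1/t)$, and the error is $O(1/t)$. The sum of these errors still diverges, but they can be absorbed: adding to $\widehat W_t$ the bounded concave function $-ax^2/t+\text{const}$ lowers the argument of $\Psi$ by $a/t$. \emph{Near the right boundary} $F_t^*$ jumps down to $0$, which makes the average $G_t$ smaller. The error there can be of order $t^{-1/2}$: if $\frac14\le b_t-x\le\frac34$ and $t$ is large, then $G_t(x)\le\frac{31}{32}(\kappa_++2ct^{-1/2})<\kappa_+$, while $H_t(x)\ge\kappa_++\frac c4e^{-q^2/2}t^{-1/2}-\frac{cq}{2t}$. But it has the harmless sign. \emph{Near the left boundary}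 $F_t^*$ jumps up to $1$, and the same effect has the harmful sign. There we use a different bound, $w_t\le(1-\kappa_-)t$, which by Lemma~\ref{lem:W}(iii) is within a constant of $W_t$ at bounded distance from $-q_-\sqrt t$. The lower bound for $w_t$ then comes from reflection.

To treat the bulk and the right boundary together, extend the Gaussian part of $\Phi$ to the whole line: $\theta(y)=\kappa_++\int_y^{q_+}ce^{-r^2/2}dr$. Then $|\theta'|\le c$, $\theta''=cye^{-y^2/2}$ is bounded, $\theta=\Phi=\Pi$ on $(-q_-,q_+)$, and $\theta\le\kappa_+=\Pi$ on $[q_+,\infty)$. Put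
\[
a=\tfrac1{12}\sup|\theta''|+\tfrac{cq}2,\qquad p_t(x)=a\bigl((q+1)^2-x^2/t\bigr)^+ ,
\]
so that $0\le p_t\le p_{t+1}\le a(q+1)^2$. Choose an integer $t_0\ge4$ such that for all $t\ge t_0$
\begin{equation}\label{eq:t0}
q_-(\sqrt{t+1}-\sqrt t)\le1,\qquad q_-\sqrt t>\tfrac12,\qquad\frac{2c}{\sqrt t}<\kappa_+,\qquad\frac{2a(q+1)}{\sqrt t}\le\kappa_+ ,
\end{equation}
which is possible because $q_->0$ and $\kappa_+>0$. Let $K=\max(4,\|w_{t_0}-\widehat W_{t_0}\|_\infty)$ and
\[
A_t=(1-\kappa_-)t,\qquad B_t=\widehat W_t+K+p_t .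
\]

\begin{proposition}\label{prop:barrier}
For all $t\ge t_0$, $w_t\le B_t$ on $L$.
\end{proposition}

\begin{proof}
We use induction on $t$. At $t=t_0$ the claim holds by the choice of $K$. Suppose that $w_t\le B_t$ and fix $x\in L$. Since $\Psi\le1-\kappa_-$, we always have $w_{t+1}\le A_{t+1}$, so there is nothing to prove if $B_{t+1}(x)\ge A_{t+1}$. Assume
\begin{equation}\label{eq:active}
B_{t+1}(x)<A_{t+1}.
\end{equation}
By Lemma~\ref{lem:mono}, $w_{t+1}=S(w_t)\le S(B_t)$. By \eqref{eq:hatW}, $S(B_t)=B_t+\Psi(G_t+\frac12\Delta p_t)$ and $B_{t+1}=B_t+H_t+p_{t+1}-p_t\ge B_t+H_t$. So it suffices to show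
\begin{equation}\label{eq:goal}
\Psi\bigl(G_t(x)+\tfrac12\Delta p_t(x)\bigr)\le H_t(x).
\end{equation}
Since $\Psi(s)\le\max(s,\kappa_+)$ and $H_t\ge\kappa_+$, this holds as soon as $G_t(x)+\frac12\Delta p_t(x)\le H_t(x)$.

\emph{The site $x$ is away from the left boundary: $x-1>-q_-\sqrt t$.} If $x>0$, then $x-1\ge-\frac12>-q_-\sqrt t$ by \eqref{eq:t0}. If $x<0$, then $\sigma(x)=0$, and \eqref{eq:active}, $p_{t+1}\ge0$ and Lemma~\ref{lem:W}(iii) give
\[
4\le K<(1-\kappa_-)(t+1)-W_{t+1}(x)\le\bigl((x+q_-\sqrt{t+1})^+\bigr)^2 .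
\]
Hence $x>2-q_-\sqrt{t+1}\ge1-q_-\sqrt t$ by \eqref{eq:t0}.

\emph{Case $1-q_-\sqrt t<x<b_t+1$.} Here $|x|+1\le q\sqrt t+2\le(q+1)\sqrt t$ because $t\ge4$. So $p_t$ is given by its quadratic formula at $x$ and $x\pm1$, and $\frac12\Delta p_t(x)=-a/t$. Let $y\in(x-1,x+1)$; then $-q_-\sqrt t<y<b_t+2$. If $y<b_t$, then $F_t^*(y)=\theta(y/\sqrt t)$. If $b_t\le y<b_t+2$, then $F_t^*(y)=0<\kappa_+-2c/\sqrt t\le\theta(y/\sqrt t)$ by \eqref{eq:t0}. So $F_t^*(y)\le\theta(y/\sqrt t)$ throughout, and Taylor's formula with the moments $1,0,\frac16$ of $k$ gives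
\[
G_t(x)\le\int k(h)\,\theta\Bigl(\frac{x+h}{\sqrt t}\Bigr)dh\le\theta(x/\sqrt t)+\frac{\sup|\theta''|}{12t}\le\Pi(x/\sqrt t)+\frac{\sup|\theta''|}{12t},
\]
where the last step uses $\theta\le\Pi$ on $(-q_-,\infty)$. By the choice of $a$ and Lemma~\ref{lem:cons}, $G_t(x)-\frac at\le\Pi(x/\sqrt t)-\frac{cq}{2t}\le H_t(x)$.

\emph{Case $x\ge b_t+1$.} Here $F_t^*=0$ on $[x-1,x+1]$, so $G_t(x)=0$. The function $p_t$ has a convex corner at $(q+1)\sqrt t$, where $\Delta p_t$ may be positive, but it is Lipschitz with constant $2a(q+1)/\sqrt t$. Hence $\frac12\Delta p_t(x)\le2a(q+1)/\sqrt t\le\kappa_+\le H_t(x)$ by \eqref{eq:t0}.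

So \eqref{eq:goal} holds in both cases, and $w_{t+1}(x)\le B_{t+1}(x)$.
\end{proof}

\begin{lemma}\label{lem:reflect}
Let $\mu_t^r(\{n\})=\mu_t(\{-n\})$. Then $(\mu_t^r)$ is the frozen-boundary diffusion started at $\delta_0$ with $\kappa_-$ and $\kappa_+$ interchanged. Marking its objects with the superscript $r$, we have $w_t^r(x)=t-w_t(-x)$, $W_t^r(x)=t-W_t(-x)$ and $(\beta_t^+)^r=-\beta_t^-$.
\end{lemma}

\begin{proof}
The tail of $\mu_t^r$ on $L$ is $F_t^r(x)=1-F_t(-x)$, and the clip to $[\kappa_-,1-\kappa_+]$ is $\Psi^r(s)=1-\Psi(1-s)$. So $\Psi^r(F_t^r(x))=1-\Psi(F_t(-x))$, and \eqref{eq:tail} turns into $F_{t+1}^r=F_t^r+\frac12\Delta\Psi^r(F_t^r)$. As this equation and $F_0^r=\mathbf 1_{x<0}$ determine the tails, the first claim follows, and summing over time gives the formula for $w_t^r$. By uniqueness in \eqref{eq:profile}, $\mu_\infty^r$ is the reflection of $\mu_\infty$, so $\Phi^r(y)=1-\Phi(-y)$ except at the two atoms, and $\Pi^r(y)=1-\Pi(-y)$ everywhere by continuity; integrate over $s\in(0,t)$.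 The last formula holds because $\mu_t^r([n,\infty))=\mu_t((-\infty,-n])$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rates}(a)]
For $t\ge t_0$, Proposition~\ref{prop:barrier} and $\sigma\ge0$ give $w_t\le W_t+K+a(q+1)^2$. For $t<t_0$, $0\le w_t,W_t\le t_0$. So $w_t\le W_t+C'$ for all $t$, with $C'$ depending only on $\kappa_\pm$. The same bound for the reflected process reads $t-w_t(-x)\le t-W_t(-x)+C''$, that is, $w_t\ge W_t-C''$.
\end{proof}

\section{The boundary and the rates}\label{sec:rates}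

Let $M=\sup_t\|d_t\|_\infty$, finite by Theorem~\ref{thm:rates}(a). Since $\mu_t([n,\infty))=F_t(n-\frac12)$ and $F_t$ is nonincreasing, for $x\in L$ we have $F_t(x)\ge\kappa_+$ if and only if $x<\beta_t^+$. The link between the boundary and $w_t$ is that $w_t$ is constant beyond the boundary.

\begin{lemma}\label{lem:beyond}
The sequence $\beta_t^+$ is nondecreasing with $\beta_0^+=0$, and $w_t(x)=\kappa_+t$ for $x\in L$, $x>\beta_t^+$. Likewise $w_t(x)=(1-\kappa_-)t$ for $x<\beta_t^-$. The measure $\rho_t$ is supported on $\{\beta_t^+,\beta_t^++1\}$.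
\end{lemma}

\begin{proof}
Write \eqref{eq:tail} as $F_{t+1}(x)=[F_t-\Psi(F_t)](x)+\frac12[\Psi(F_t(x-1))+\Psi(F_t(x+1))]$. The second term is at least $\kappa_+$, and the first is nonnegative if $F_t(x)\ge\kappa_+$, since $s-\Psi(s)$ is nondecreasing and vanishes at $\kappa_+$. So $F_t(x)\ge\kappa_+$ implies $F_{t+1}(x)\ge\kappa_+$, and $\beta_t^+$ is nondecreasing. If $x>\beta_t^+$, then $x>\beta_s^+$ and $\Psi(F_s(x))=\kappa_+$ for all $s\le t$, which gives $w_t(x)=\kappa_+t$. The statement on the left follows by Lemma~\ref{lem:reflect}. The tail $\min(F_t,\kappa_+)$ of $\rho_t$ equals $\kappa_+$ for $x<\beta_t^+$, and for $x\ge\beta_t^++\frac32$ it vanishes because $F_t(x)=F_0(x)+\frac12\Delta w_t(x)=0$.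
\end{proof}

If $\beta_t^+$ and $b_t$ are far apart, then between them one of $w_t,W_t$ is constant while the other has second difference or derivative at least $2\kappa_+$, and so their difference cannot stay within $M$. This is where $\kappa_+>0$ enters quantitatively.

\begin{proof}[Proof of Theorem~\ref{thm:rates}(b)]
\emph{The boundary is not far behind.} Let $x=\beta_t^++\frac12>0$. If $x\ge b_t$, then $b_t-\beta_t^+\le\frac12$. If $x<b_t$, then Lemmas~\ref{lem:beyond} and \ref{lem:W}(iii) give $M\ge W_t(x)-w_t(x)=W_t(x)-\kappa_+t\ge\kappa_+(b_t-x)^2$, so $b_t-\beta_t^+\le\frac12+\sqrt{M/\kappa_+}$.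

\emph{The boundary is not far ahead.} Let $I=\{x\in L:b_t+1\le x\le\beta_t^+-\frac12\}$ have $N$ points. If $N=0$, then $\beta_t^+<b_t+\frac32$. Let $N\ge1$. The smallest point of $I$ is less than $b_t+2$ and the largest is $\beta_t^+-\frac12$, so $\beta_t^+<b_t+N+\frac32$. For $x\in I$ we have $F_0(x)=0$, hence $\frac12\Delta w_t(x)=F_t(x)\ge\kappa_+$, while $\Delta W_t(x)=0$ by Lemma~\ref{lem:W}(ii). So $\psi(x)=d_t(x)-\kappa_+x^2$ has $\Delta\psi\ge0$ on $I$. Let $x_0<x_1<\dots<x_{N+1}$ be the points of $I$ together with its two outer neighbors. The increments $\psi(x_{j+1})-\psi(x_j)$ are nondecreasing in $j$, so for $\ell=\lfloor\frac{N+1}2\rfloor$ we have $\psi(x_{2\ell})-\psi(x_\ell)\ge\psi(x_\ell)-\psi(x_0)$. Since $x_0^2+x_{2\ell}^2-2x_\ell^2=2\ell^2$, this says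
\[
\kappa_+\ell^2\le\tfrac12\bigl(d_t(x_0)+d_t(x_{2\ell})\bigr)-d_t(x_\ell)\le2M .
\]
Hence $N\le2\ell\le2\sqrt{2M/\kappa_+}$, and $\beta_t^+-b_t$ is bounded above.

The bound for $\beta_t^-$ follows by Lemma~\ref{lem:reflect}. For optimality, $q_+\sqrt t$ tends to infinity with increments tending to $0$, so for each $\delta>0$ it is within $\delta$ of a half-integer for infinitely many $t$. As $\beta_t^+$ is an integer, $\limsup_t|\beta_t^+-q_+\sqrt t|\ge\frac12$, so the error is not $o(1)$.
\end{proof}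

\begin{proof}[Proof of Theorem~\ref{thm:rates}(c)]
Let $C_1$ be the constant in (b) and $R=q+C_1$. If $x\in L$ and $x>R\sqrt t$, then $x>\beta_t^+$ and $x>b_t$, so $w_t(x)=W_t(x)=\kappa_+t$ by Lemmas~\ref{lem:beyond} and \ref{lem:W}(ii); if $x<-R\sqrt t$, both equal $(1-\kappa_-)t$ by the same lemmas. So $d_t$ is supported on at most $(2R+1)\sqrt t$ sites, all in $[-R\sqrt t,R\sqrt t]$, and $|d_t|\le M$. Lemma~\ref{lem:transfer} gives
\[
\Bigl|\int g\,d\tilde\mu_t-\int g\,d\mu_\infty\Bigr|\le\frac1t\Bigl(\frac q3+\frac{M(2R+1)}2\Bigr)\sup_{[-R-2,\,R+2]}|g'''| .\qedhere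
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rates}(d)]
A Lipschitz function has no third derivative, so we smooth it and balance the two errors. Fix a smooth probability density $\varphi$ supported in $[-1,1]$, let $\varphi_\varepsilon(y)=\varepsilon^{-1}\varphi(y/\varepsilon)$, and for a $1$-Lipschitz $g$ let $g_\varepsilon=g*\varphi_\varepsilon$. Then $|g-g_\varepsilon|\le\varepsilon$, and $g_\varepsilon'''=g'*\varphi_\varepsilon''$ with $|g'|\le1$ almost everywhere gives $|g_\varepsilon'''|\le\varepsilon^{-2}\int|\varphi''|$. By (c),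
\[
\Bigl|\int g\,d\tilde\mu_t-\int g\,d\mu_\infty\Bigr|\le2\varepsilon+\frac C{t\varepsilon^2}\int|\varphi''| .
\]
Take $\varepsilon=t^{-1/3}$ and apply Kantorovich--Rubinstein duality. Enlarging $C$ preserves each of (a)--(d), so one constant serves for all four.
\end{proof}

\begin{remark}
For a polynomial $g$ of degree at most $2$ the right side of (c) is zero, and (c) reduces to the exact identities \eqref{eq:moments}. This also shows that (c) needs $\mu_0=\delta_0$: for $\mu_0=\delta_1$ and $g(y)=y$ the left side is $t^{-1/2}$, since the mean is conserved, while the right side is $0$.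
\end{remark}

\begin{thebibliography}{1}

\bibitem{FGPS}
Laura Florescu, Shirshendu Ganguly, Yuval Peres and Joel Spencer,
\emph{Heat diffusion with frozen boundary},
arXiv:1503.08534 (2015).

\end{thebibliography}
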